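\title{Berge--Tur\'an numbers versus clique counts in the non-degenerate case}

\begin{abstract}
Let $F$ be a graph with chromatic number $\chi(F)>k\ge 3$. The largest number of hyperedges in an $n$-vertex $k$-uniform hypergraph without a Berge copy of $F$ is asymptotically equal to the largest number of copies of $K_k$ in an $n$-vertex $F$-free graph, and it has been conjectured that the two numbers are equal for all large $n$. We disprove this for every $k\ge 6$: for every constant $C$ there is a graph $F$ with $\chi(F)=k+1$ for which the difference is at least $C$ for all large $n$. More precisely, for $\chi(F)=r+1$ we compare two explicit numbers $\lambda(r,k)$ and $\tau(r,k)$. If $\lambda<\tau$, equality holds for every $F$; if $\lambda>\tau$, it fails for suitable $F$. In particular, equality holds for $k=3$, for $k=4$, for $k=5$ with $\chi(F)\ne 6$, and for every fixed $k$ when $\chi(F)$ is large.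
\end{abstract}

\section{Introduction}\label{sec:intro}

A hypergraph is a \emph{Berge copy} of a graph $F$, or a \emph{Berge-$F$}, if there is a bijection between its hyperedges and the edges of $F$ such that each hyperedge contains its image. Thus a hypergraph $\mathcal H$ contains a Berge-$F$ if one can place a copy of $F$ on vertices of $\mathcal H$ and cover the edges of this copy by pairwise distinct hyperedges; we call the copy of $F$ the \emph{underlying graph}. For $k\ge 3$ let $\mathrm{ex}_k(n,\text{Berge-}F)$ be the largest number of hyperedges in an $n$-vertex $k$-uniform hypergraph that contains no Berge-$F$.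

For graphs $H$ and $G$ let $\mathcal N(H,G)$ be the number of copies of $H$ in $G$, and let $\mathrm{ex}(n,H,F)$ be the maximum of $\mathcal N(H,G)$ over all $n$-vertex $F$-free graphs $G$. The ordinary Tur\'an number is $\mathrm{ex}(n,F)=\mathrm{ex}(n,K_2,F)$. It is known that
\begin{equation}\label{eq:sandwich}
\mathrm{ex}(n,K_k,F)\le \mathrm{ex}_k(n,\text{Berge-}F)\le \mathrm{ex}(n,K_k,F)+\mathrm{ex}(n,F).
\end{equation}
For the lower bound, take the vertex sets of the $k$-cliques of an $F$-free graph $G$ as hyperedges: every pair inside a hyperedge is an edge of $G$, so the underlying graph of a Berge-$F$ would be a copy of $F$ in $G$. The upper bound is reproved in Lemma~\ref{lem:redblue} below.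

Suppose that $\chi(F)=r+1>k$. The Tur\'an graph $T_r(n)$, the complete $r$-partite graph with parts of sizes $\lfloor n/r\rfloor$ and $\lceil n/r\rceil$, is $F$-free and has order $n^k$ copies of $K_k$, while $\mathrm{ex}(n,F)\le n^2$. So the two sides of \eqref{eq:sandwich} agree up to a factor $1+o(1)$, and one may ask whether the error term is needed at all. The following conjecture is posed in Gerbner's paper \cite{Gerbner}.

\begin{quote}
\textbf{Conjecture.} If $\chi(F)>k$, then $\mathrm{ex}_k(n,\text{Berge-}F)=\mathrm{ex}(n,K_k,F)$ for all sufficiently large $n$.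
\end{quote}

We show that the conjecture is false, and we determine for most pairs $(k,\chi(F))$ whether it can fail. Let $e_j(x_1,\dots,x_p)$ be the $j$-th elementary symmetric polynomial, with $e_0=1$ and $e_j=0$ for $j<0$ or $j>p$. For $r\ge k\ge 3$ put $m=r-k+3$ and
\[
\tau(r,k)=\binom{r-1}{k-1},\qquad
\lambda(r,k)=e_{k-1}\Big(\underbrace{\tfrac12,\dots,\tfrac12}_{m},\underbrace{1,\dots,1}_{k-3}\Big)=\sum_j\binom mj2^{-j}\binom{k-3}{k-1-j}.
\]

\begin{theorem}\label{thm:fail}
Let $r\ge k\ge 3$ satisfy $\lambda(r,k)>\tau(r,k)$, and let $C$ be a positive integer. There is a graph $F$ with $\chi(F)=r+1$ such that $\mathrm{ex}_k(n,\text{\rm Berge-}F)\ge \mathrm{ex}(n,K_k,F)+C$ for all sufficiently large $n$.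
\end{theorem}

\begin{theorem}\label{thm:hold}
Let $r\ge k\ge 3$ satisfy $\lambda(r,k)<\tau(r,k)$. Then for every graph $F$ with $\chi(F)=r+1$ we have $\mathrm{ex}_k(n,\text{\rm Berge-}F)=\mathrm{ex}(n,K_k,F)$ for all sufficiently large $n$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] The conjecture fails for every $k\ge6$: for every $C$ there is a graph $F$ with $\chi(F)=k+1$ and $\mathrm{ex}_k(n,\text{\rm Berge-}F)\ge \mathrm{ex}(n,K_k,F)+C$ for all sufficiently large $n$.
\item[(b)] The conjectured equality holds for $k=3$ and for $k=4$. It holds for $k=5$ when $\chi(F)\neq6$. For each fixed $k$ it holds whenever $\chi(F)$ is large enough in terms of $k$.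
\end{enumerate}
\end{corollary}

The boundary case $\lambda=\tau$, which occurs for $k=5$ and $\chi(F)=6$, is not decided here.

Section~\ref{sec:idea} explains where $\tau$ and $\lambda$ come from and works out the case $r=k=6$. Section~\ref{sec:tools} describes $F$-free graphs with nearly the maximum number of cliques, and Section~\ref{sec:hold} proves Theorem~\ref{thm:hold}. The proof of Theorem~\ref{thm:fail} occupies Sections~\ref{sec:family}--\ref{sec:extremal}. We write $[p]=\{1,\dots,p\}$, and $e(G)$ for the number of edges of $G$. The \emph{$K_k$-degree} of a vertex is the number of copies of $K_k$ that contain it.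

\section{The threshold $\lambda$ versus $\tau$}\label{sec:idea}

\subsection{Adding a hyperedge to the cliques}

Let $G$ be an $F$-free graph with $\mathrm{ex}(n,K_k,F)$ copies of $K_k$, and let $\mathcal H$ be the hypergraph of its $k$-cliques. The simplest way to beat $\mathcal H$ is to add a $k$-set $h$ that is not a clique. A Berge-$F$ uses $h$ for at most one edge, and all its other edges are edges of $G$. So $\mathcal H\cup\{h\}$ is Berge-$F$-free as soon as $G+p$ is $F$-free for every non-adjacent pair $p\subseteq h$. Since $G$ is extremal, $G+p$ then has no new copy of $K_k$, and this has two consequences.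
\begin{enumerate}
\item[(i)] The common neighborhood of a non-adjacent pair $p\subseteq h$ contains no $K_{k-2}$.
\item[(ii)] The set $h$ contains at least two non-adjacent pairs, since otherwise $h$ itself is a new clique of $G+p$.
\end{enumerate}
In the Tur\'an graph (i) fails for every non-adjacent pair, because the common neighborhood is complete $(r-1)$-partite and $r-1\ge k-2$. Extremal graphs are close to $T_r(n)$, and this makes the conjecture plausible. But closeness to $T_r(n)$ leaves room for a few exceptional vertices, and the question is whether two exceptional vertices can satisfy (i).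

The following heuristic is made precise in Lemmas~\ref{lem:degree} and~\ref{lem:common}. Let $W_1,\dots,W_r$ be the parts of $G$, each of size about $n/r$, and let the \emph{profile} $x(v)\in[0,1]^r$ of a vertex $v$ record the fraction of each part that is adjacent to $v$. The $K_k$-degree of $v$ is at most about $e_{k-1}(x(v))(n/r)^{k-1}$. A typical vertex has profile $(0,1,\dots,1)$, for which $e_{k-1}$ equals $\tau$. No vertex can do much worse, since otherwise we could replace it by a twin of a typical vertex. Now let $u,v$ satisfy (i). They cannot have linearly many common neighbors in $k-2$ different parts, so their neighborhoods are almost disjoint in at least $r-(k-3)=m$ parts. One of the two profiles then has average at most $\frac12$ on these $m$ coordinates, and among such profiles $e_{k-1}$ is largest for $(\frac12,\dots,\frac12,1,\dots,1)$, where it equals $\lambda$. Hence for $\lambda<\tau$ no pair satisfies (i). For $\lambda>\tau$ a vertex with the half profile lies in \emph{more} cliques than a typical vertex, and an extremal graph contains such vertices if $F$ permits them.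

\subsection{The case $r=k=6$}

Here $m=3$ and $\tau=1$. Take six completely joined parts $V_1,\dots,V_6$ of even size $t$. Split $V_i=A_i\cup B_i$ into halves for $i\le3$ and put a bipartite graph of bounded degree between $A_i$ and $B_i$. Add three vertices $u_1,u_2,v$, all joined to $V_4\cup V_5\cup V_6$; join $u_1$ and $u_2$ to each other and to $A_1\cup A_2\cup A_3$, and join $v$ to $B_1\cup B_2\cup B_3$ (Figure~\ref{fig:six}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \n/\x in {1/0,2/1.5,3/3}{
  \draw[gray] (\x+0.55,2)--(4.7,3.1) (\x+0.55,2)--(5.5,3.1) (\x+0.55,0)--(5.1,-1.1);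
  \draw (\x,0) rectangle (\x+1.1,2);
  \draw[dotted] (\x,1)--(\x+1.1,1);
  \node at (\x+0.55,1.5) {$A_{\n}$};
  \node at (\x+0.55,0.5) {$B_{\n}$};}
\foreach \n/\x in {4/6.1,5/7.6,6/9.1}{
  \draw[gray] (\x+0.55,2)--(4.7,3.1) (\x+0.55,2)--(5.5,3.1) (\x+0.55,0)--(5.1,-1.1);
  \draw (\x,0) rectangle (\x+1.1,2);
  \node at (\x+0.55,1.5) {$V_{\n}$};
  \fill (\x+0.3,0.6) circle (2pt) node[right] {$w_{\n}$};}
\draw[thick] (4.7,3.1)--(5.5,3.1);
\draw[dashed] (4.7,3.1)--(5.1,-1.1)--(5.5,3.1);
\fill (4.7,3.1) circle (2pt) node[above] {$u_1$};
\fill (5.5,3.1) circle (2pt) node[above] {$u_2$};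
\fill (5.1,-1.1) circle (2pt) node[below] {$v$};
\end{tikzpicture}
\caption{The configuration for $r=k=6$. The six boxes are completely joined to each other. A gray line joins a vertex to all of the half $A_i$ or $B_i$, or all of the part $V_4,V_5,V_6$, at which it ends. The six marked vertices span all pairs except the two dashed ones. Adding one dashed pair creates no $K_6$; adding both turns the six marked vertices into a $K_6$.}\label{fig:six}
\end{figure}

A copy of $K_6$ through $v$ picks one neighbor of $v$ from five of the six parts. If the omitted part is one of $V_1,V_2,V_3$, there are $(t/2)^2t^3$ choices; otherwise there are $(t/2)^3t^2$. So the $K_6$-degree of $v$ is $3\cdot\frac14t^5+3\cdot\frac18t^5=\frac98t^5$, whereas a vertex of $V_6$ has $K_6$-degree $t^5+O(t^4)$. The common neighborhood of $v$ and $u_1$ is $V_4\cup V_5\cup V_6$, which contains no $K_4$; the same holds for $v$ and $u_2$. With $w_j\in V_j$, the set $h=\{u_1,u_2,v,w_4,w_5,w_6\}$ has exactly the two non-adjacent pairs $vu_1$ and $vu_2$, so it is consistent with (i) and (ii).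

To obtain a counterexample we need a graph $F$ with $\chi(F)=7$ whose extremal graphs contain this configuration and remain $F$-free when one of $vu_1,vu_2$ is added. Three things must be enforced. The exceptional vertices must not see more than half of $V_1,V_2,V_3$; this is the purpose of the edges inside these parts, because we shall require the neighborhood of an exceptional vertex to be independent there. The triangle $u_1u_2v$ must be forbidden, or else $h$ would simply become a clique. And $v$ must be forced to the side opposite to $u_1$ and $u_2$. Section~\ref{sec:family} turns these requirements into the definition of a family of graphs.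

\subsection{Evaluating the threshold}

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorems~\ref{thm:fail} and~\ref{thm:hold}]
(a) Let $r=k$. Then $\tau=1$ and $m=3$. Each term of $e_{k-1}$ omits one of the $k$ variables; omitting a $\frac12$ gives $\frac14$ and omitting a $1$ gives $\frac18$. So $\lambda=\frac34+\frac{k-3}8=\frac{k+3}8$, which exceeds $1$ for $k\ge6$.

(b) For $k=3$ we have $\lambda=\frac14\binom r2$ and $\tau=\binom{r-1}2$. Dividing by $(r-1)/8$, we see that $\lambda<\tau$ is equivalent to $r<4r-8$, which holds for $r\ge3$.

For $k=4$ we have $\lambda=\frac18\binom{r-1}3+\frac14\binom{r-1}2$ and $\tau=\binom{r-1}3=\frac{r-3}3\binom{r-1}2$. So $\lambda<\tau$ is equivalent to $\frac14<\frac78\cdot\frac{r-3}3$, that is, to $6<7(r-3)$, which holds for $r\ge4$.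

For $k=5$ we have $\lambda=\frac1{16}\binom{r-2}4+\frac14\binom{r-2}3+\frac14\binom{r-2}2$ and $\tau=\binom{r-2}4+\binom{r-2}3$. Since $\frac34\binom{r-2}3=\frac{r-4}4\binom{r-2}2$,
\[
\tau-\lambda=\tfrac{15}{16}\tbinom{r-2}4+\tfrac{r-5}4\tbinom{r-2}2,
\]
which is $0$ for $r=5$ and positive for $r\ge6$.

For fixed $k$, both $\lambda$ and $\tau$ are polynomials in $r$ of degree $k-1$, with leading coefficients $2^{-(k-1)}/(k-1)!$ (from the term $j=k-1$) and $1/(k-1)!$. So $\lambda/\tau\to2^{-(k-1)}<1$ as $r\to\infty$.
\end{proof}

These computations also show that $\lambda>\tau$ forces $k\ge6$.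

\section{Graphs with nearly the maximum number of cliques}\label{sec:tools}

Throughout this section $r\ge k\ge3$, $F$ is a fixed graph with $\chi(F)=r+1$ and $q=|V(F)|$ vertices, and $G$ is an $F$-free graph on $n$ vertices. Put
\[
b=\binom{r-1}{k-2}.
\]
Asymptotic statements refer to a sequence of graphs $G$ with $n\to\infty$; the bounds implied by $o(\cdot)$ and $O(\cdot)$ do not depend on the vertices or parts under consideration.

We use the following standard facts.
\begin{itemize}
\item \emph{Erd\H os--Stone theorem:} $\mathrm{ex}(n,F)=(1-\frac1r)\frac{n^2}2+o(n^2)$.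
\item \emph{Erd\H os--Simonovits stability theorem:} an $F$-free graph with $(1-\frac1r)\frac{n^2}2-o(n^2)$ edges differs from $T_r(n)$ in $o(n^2)$ edges.
\item \emph{Supersaturation:} for fixed $\delta>0$ and large $n$, a graph with $\delta n^{r+1}$ copies of $K_{r+1}$ contains the complete $(r+1)$-partite graph with parts of size $q$.
\item \emph{Removal lemma:} a graph with $o(n^{r+1})$ copies of $K_{r+1}$ can be made $K_{r+1}$-free by deleting $o(n^2)$ edges.
\item \emph{Maclaurin's inequality:} if $x_1,\dots,x_p\ge0$ have mean $\bar x$, then $e_j(x_1,\dots,x_p)\le\binom pj\bar x^{\,j}$.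
\item \emph{Fisher and Ryan} \cite{FR}: if a graph has clique number $r$ and $k_j$ cliques of order $j$, then $\big(k_j/\binom rj\big)^{1/j}$ is non-increasing for $1\le j\le r$.
\end{itemize}
If the parts of $T_r(n)$ have sizes $\frac nr+\delta_i$, then $\sum_i\delta_i=0$ and $|\delta_i|<1$. In the expansion of $e_k$ of these sizes, the terms linear in the $\delta_i$ have a common coefficient and cancel. Therefore
\begin{equation}\label{eq:turan}
\mathrm{ex}(n,K_k,F)\ge\mathcal N(K_k,T_r(n))=\tbinom rk\left(\tfrac nr\right)^k-O(n^{k-2}).
\end{equation}

A partition $W_1,\dots,W_r$ of $V(G)$ is \emph{optimal} if it minimizes the number of \emph{inner edges}, the edges with both ends in one part. A pair of vertices in different parts is a \emph{cross pair}. We put $d_j(v)=|N(v)\cap W_j|$, $x_j(v)=r\,d_j(v)/n$ and $x(v)=(x_1(v),\dots,x_r(v))$.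

\begin{lemma}\label{lem:partition}
Suppose that $\mathcal N(K_k,G)\ge\binom rk(\frac nr)^k-o(n^k)$. Then $e(G)=(1-\frac1r)\frac{n^2}2+o(n^2)$. For an optimal partition there are $o(n^2)$ inner edges and $o(n^2)$ non-adjacent cross pairs, $|W_i|=\frac nr+o(n)$ for all $i$, and $d_i(v)\le d_j(v)$ for all $v\in W_i$ and all $j$.
\end{lemma}

\begin{proof}
The stability theorem needs many edges, and we are given many cliques; the Fisher--Ryan inequality bridges this for $K_{r+1}$-free graphs. Since $F$ is contained in the complete $(r+1)$-partite graph with parts of size $q$, supersaturation shows that $G$ has $o(n^{r+1})$ copies of $K_{r+1}$. By the removal lemma, deleting $o(n^2)$ edges gives a $K_{r+1}$-free graph $G_1$. Each edge lies in at most $n^{k-2}$ copies of $K_k$, so $G_1$ still has $\binom rk(\frac nr)^k-o(n^k)$ of them. The disjoint union of $G_1$ and $K_r$ has clique number exactly $r$, and its clique counts $k_j$ differ from those of $G_1$ by $O(1)$. Hence $k_2\ge\binom r2\big(k_k/\binom rk\big)^{2/k}$ gives $e(G)\ge e(G_1)\ge\binom r2(\frac nr)^2-o(n^2)=(1-\frac1r)\frac{n^2}2-o(n^2)$. The matching upper bound is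 the Erd\H os--Stone theorem.

By stability some partition has $o(n^2)$ inner edges, so an optimal one does too. If $\mu$ cross pairs are non-adjacent, then
\[
e(G)\le e_2(|W_1|,\dots,|W_r|)-\mu+o(n^2)=\big(1-\tfrac1r\big)\tfrac{n^2}2-\tfrac12\sum_i\big(|W_i|-\tfrac nr\big)^2-\mu+o(n^2),
\]
which forces $\mu=o(n^2)$ and $|W_i|=\frac nr+o(n)$. Finally, if $d_i(v)>d_j(v)$ for some $v\in W_i$, moving $v$ to $W_j$ would decrease the number of inner edges.
\end{proof}

In particular $x_j(v)\le1+o(1)$. Lemma~\ref{lem:partition} says nothing about an individual vertex. For that, the number of cliques must be known up to an error smaller than one $K_k$-degree. Call $G$ \emph{nearly extremal} if $\mathcal N(K_k,G)\ge\mathrm{ex}(n,K_k,F)-o(n^{k-1})$. By \eqref{eq:turan}, Lemma~\ref{lem:partition} applies to such $G$; we fix an optimal partition.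

\begin{lemma}\label{lem:degree}
Let $G$ be nearly extremal.
\begin{enumerate}
\item[(a)] The $K_k$-degree of every vertex $v$ is at least $(\tau-o(1))(\frac nr)^{k-1}$ and at most $(e_{k-1}(x(v))+o(1))(\frac nr)^{k-1}$. In particular $e_{k-1}(x(v))\ge\tau-o(1)$.
\item[(b)] If $v\in W_i$ and $d_i(v)\le\eta n$ with $0\le\eta\le1$, then $v$ has at most $(b\eta+o(1))n$ non-neighbors in each $W_l$, $l\ne i$. The term $o(1)$ does not depend on $\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\gamma n^2$ cross pairs are non-adjacent, at most $\sqrt\gamma\,n$ vertices of $W_1$ have more than $\sqrt\gamma\,n$ non-neighbors outside $W_1$. As $\gamma=o(1)$, we can choose $q$ vertices of $W_1\setminus\{v\}$ with $o(n)$ non-neighbors outside $W_1$. Let $Y$ be their common neighborhood in $V(G)\setminus(W_1\cup\{v\})$; it contains all but $o(n)$ vertices of each of $W_2,\dots,W_r$. Delete $v$ and add a new vertex $v'$ with neighborhood $Y$. The new graph is $F$-free: a copy of $F$ would contain $v'$ and at most $q-1$ other vertices, so $v'$ could be replaced by one of the $q$ chosen vertices, giving a copy of $F$ in $G$. There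 are $(\tau-o(1))(\frac nr)^{k-1}$ ways to choose one vertex of $Y$ from each of $k-1$ parts among $W_2,\dots,W_r$, and at most $o(n^2)\cdot n^{k-3}$ of these choices contain a non-adjacent pair. So $v'$ has $K_k$-degree at least $(\tau-o(1))(\frac nr)^{k-1}$. The new graph has at most $\mathrm{ex}(n,K_k,F)\le\mathcal N(K_k,G)+o(n^{k-1})$ copies of $K_k$, and the lower bound for $v$ follows.

For the upper bound, the copies of $K_{k-1}$ in $N(v)$ that contain an inner edge number at most $o(n^2)\cdot n^{k-3}$, and the others number at most $e_{k-1}(d_1(v),\dots,d_r(v))$.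

(b) Write $x=x(v)$; then $x_i\le r\eta$. If $x_l>1$, then $v$ has $o(n)$ non-neighbors in $W_l$. Otherwise let $x_l=1-\xi$ with $\xi\ge0$. Expanding $e_{k-1}$ in $x_i$ and then in $x_l$, and bounding the other coordinates by $1+o(1)$, we get from (a)
\[
\tau-o(1)\le e_{k-1}(x)\le r\eta b+\tbinom{r-2}{k-1}+(1-\xi)\tbinom{r-2}{k-2}+o(1)=r\eta b+\tau-\xi\tbinom{r-2}{k-2}+o(1).
\]
Since $r\ge k$, we have $\binom{r-2}{k-2}\ge1$, so $\xi\le r\eta b+o(1)$. The number of non-neighbors of $v$ in $W_l$ is $|W_l|-d_l(v)=\xi\frac nr+o(n)\le(b\eta+o(1))n$.
\end{proof}

To find copies of $F$ we shall prescribe for each vertex of $F$ a linear-sized set of possible images. A random choice then avoids the $o(n^2)$ missing cross pairs.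

\begin{lemma}\label{lem:select}
Let $G$ and $W_1,\dots,W_r$ be as in Lemma~\ref{lem:partition}, let $c>0$ and $N$ be fixed, and let $n$ be large. Let $\mathcal F_1,\dots,\mathcal F_N$ be families, not necessarily distinct, such that each $\mathcal F_a$ consists of at least $cn$ pairwise disjoint sets of size $1$ or $2$, all contained in one part. Then there are pairwise disjoint sets $S_a\in\mathcal F_a$ such that every cross pair in $S_1\cup\dots\cup S_N$ is an edge of $G$.
\end{lemma}

\begin{proof}
Choose the $S_a$ independently and uniformly, and let $a\ne a'$. Each of the at most two vertices of $S_a$ lies in at most one member of $\mathcal F_{a'}$, so $S_a$ and $S_{a'}$ intersect with probability at most $\frac2{cn}$. For a non-adjacent cross pair $\{y,z\}$, the probability that $y\in S_a$, $z\in S_{a'}$ or vice versa is at most $2(cn)^{-2}$, and there are $o(n^2)$ such pairs. The two vertices of a cross pair never lie in the same $S_a$. A union bound over the at most $N^2$ pairs $a,a'$ shows that the choice fails with probability $o(1)$.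
\end{proof}

\section{Equality when $\lambda<\tau$}\label{sec:hold}

A general Berge-$F$-free hypergraph need not arise from cliques by adding hyperedges. The next lemma reduces it to a graph with two kinds of edges: red edges, whose cliques are counted, and blue edges, each of which accounts for a single hyperedge. It also gives the upper bound in \eqref{eq:sandwich}.

\begin{lemma}\label{lem:redblue}
Let $\mathcal H$ be a Berge-$F$-free $k$-uniform hypergraph. There is an $F$-free graph $G$ on $V(\mathcal H)$ and a partition $E(G)=R\cup B$ such that $|\mathcal H|\le\mathcal N(K_k,R)+|B|$, where $R$ also denotes the graph with edge set $R$.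
\end{lemma}

\begin{proof}
Consider the bipartite graph between hyperedges and vertex pairs in which $h$ is joined to $p$ if $p\subseteq h$, and fix a maximum matching. Let $G$ be the graph formed by the matched pairs. A copy of $F$ in $G$ together with the matched hyperedges would be a Berge-$F$, so $G$ is $F$-free. Let $\mathcal A$ be the set of hyperedges that can be reached from an unmatched hyperedge by an alternating path (non-matching edge from a hyperedge to a pair, matching edge back), including the unmatched hyperedges themselves. Let $p\subseteq h\in\mathcal A$. If $p$ were unmatched, the alternating path to $h$ extended by $p$ would be an augmenting path, contrary to maximality. So $p$ is matched, and its partner lies in $\mathcal A$, since it is either on the path to $h$ or reached by extending this path through $p$. Let $R$ be the set of pairs contained in members of $\mathcal A$, and $B=E(G)\setminus R$. Members of $\mathcal A$ are $k$-cliques of $R$. A hyperedge outside $\mathcal A$ is matched, and its partner is not in $R$, so it is in $B$.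
\end{proof}

The hypothesis $\lambda<\tau$ enters only through the following lemma.

\begin{lemma}\label{lem:common}
Let $\lambda<\tau$, let $G$ be nearly extremal and let $n$ be large. Then the common neighborhood of any two vertices $u,v$ of $G$ contains at least $\binom k2$ copies of $K_{k-2}$.
\end{lemma}

\begin{proof}
The function $g(c)=\sum_j\binom mj\big(\frac{1+rc}2\big)^j\binom{k-3}{k-1-j}$ is continuous with $g(0)=\lambda$, so we can fix $c>0$ with $g(c)<\tau$. Suppose that $|N(u)\cap N(v)\cap W_i|<cn$ for all $i$ in a set $M$ of $m$ indices. For $i\in M$ we have $d_i(u)+d_i(v)\le|W_i|+cn$, that is, $x_i(u)+x_i(v)\le1+rc+o(1)$. So for one of the two vertices, say $u$, the numbers $x_i=x_i(u)$, $i\in M$, have mean at most $\frac{1+rc}2+o(1)$. Apply Maclaurin's inequality to these coordinates and the bound $x_i\le1+o(1)$ to the other $r-m=k-3$: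
\[
e_{k-1}(x(u))=\sum_je_j(x_i:i\in M)\,e_{k-1-j}(x_i:i\notin M)\le g(c)+o(1).
\]
This contradicts Lemma~\ref{lem:degree}(a). Hence at least $r-m+1=k-2$ parts contain at least $cn$ common neighbors each. Choose one common neighbor from each of $k-2$ such parts. For $k=3$ this gives at least $cn$ copies of $K_1$. For $k\ge4$ at most $o(n^2)\cdot n^{k-4}$ of the at least $(cn)^{k-2}$ choices contain a non-adjacent pair. In both cases the number of copies exceeds $\binom k2$ for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hold}]
Let $\mathcal H$ be a largest Berge-$F$-free $k$-uniform hypergraph on $n$ vertices, so $|\mathcal H|\ge\mathrm{ex}(n,K_k,F)$, and let $G,R,B$ be as in Lemma~\ref{lem:redblue}. The trivial bound $|B|\le n^2$ is too weak to make $G$ nearly extremal when $k=3$, so we first improve it. By \eqref{eq:turan}, $\mathcal N(K_k,R)\ge|\mathcal H|-n^2\ge\binom rk(\frac nr)^k-o(n^k)$. Lemma~\ref{lem:partition} applied to the $F$-free graph $R$ gives $|R|\ge(1-\frac1r)\frac{n^2}2-o(n^2)$, and the Erd\H os--Stone theorem gives $e(G)\le(1-\frac1r)\frac{n^2}2+o(n^2)$. So $|B|=o(n^2)=o(n^{k-1})$, and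 $\mathcal N(K_k,G)\ge\mathcal N(K_k,R)\ge|\mathcal H|-|B|\ge\mathrm{ex}(n,K_k,F)-o(n^{k-1})$. Thus $G$ is nearly extremal.

By Lemma~\ref{lem:common} every edge of $B$ lies in at least $\binom k2$ copies of $K_k$ in $G$, and a copy of $K_k$ contains at most $\binom k2$ edges of $B$. Counting pairs (edge of $B$, copy of $K_k$ containing it) in two ways, we find at least $|B|$ copies of $K_k$ in $G$ that contain an edge of $B$; none of them is a clique of $R$. Therefore
\[
\mathrm{ex}(n,K_k,F)\ge\mathcal N(K_k,G)\ge\mathcal N(K_k,R)+|B|\ge|\mathcal H|\ge\mathrm{ex}(n,K_k,F).\qedhere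
\]
\end{proof}

\section{The family $\mathcal G_n$ and the extra hyperedges}\label{sec:family}

From now on fix $r\ge k$ with $\lambda>\tau$ and a positive integer $C$. Then $r\ge k\ge6$, $m\ge3$ and $r-m=k-3\ge3$. Put
\[
s=2C+2,\qquad d=4s+4 .
\]

\begin{definition}\label{def:family}
The family $\mathcal G_n$ consists of the $n$-vertex graphs $G$ with a partition $V(G)=U\cup V_1\cup\dots\cup V_r$, $|U|\le s$, that satisfies the following conditions, where $I=V_1\cup\dots\cup V_m$.
\begin{enumerate}
\item[(G1)] Distinct parts $V_i,V_j$ are completely joined.
\item[(G2)] For $i>m$ the part $V_i$ is independent. For $i\le m$ the graph $G[V_i]$ is triangle-free with maximum degree at most $d$.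
\item[(G3)] For $i>m$ the set $U$ is completely joined to $V_i$. For $i\le m$ and $u\in U$ the set $N(u)\cap V_i$ is independent.
\item[(G4)] $G[U]$ is triangle-free.
\item[(G5)] Call an edge $uu'$ of $G[U]$ \emph{useful} if $u$ and $u'$ have a common neighbor in $I$. If $uu'$ is useful, then no $u''\in U\setminus\{u,u'\}$ has a common neighbor in $I$ with $u$ or with $u'$.
\end{enumerate}
\end{definition}

The set $U$ holds the exceptional vertices. Condition (G2) permits about $dn/(2r)$ edges inside each of $m$ parts. Each such edge lies in about $b(n/r)^{k-2}$ cliques, so a graph with many cliques wants them, and then (G3) limits the vertices of $U$ to half of these parts. Conditions (G4) and (G5) are the second and third requirements of Section~\ref{sec:idea}. The name ``useful'' is explained by the following observation.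

\begin{lemma}\label{lem:useless}
Let $G\in\mathcal G_n$. An edge of $G[U]$ that is not useful lies in no copy of $K_k$.
\end{lemma}

\begin{proof}
A clique containing such an edge has exactly two vertices in $U$ by (G4), none in $I$, and at most one in each of the $k-3$ independent parts $V_{m+1},\dots,V_r$. So it has at most $k-1$ vertices.
\end{proof}

The proof of Theorem~\ref{thm:fail} has two ingredients: a graph $F$ that reduces the extremal problem to the family $\mathcal G_n$, and a description of the optimum within $\mathcal G_n$.

\begin{proposition}\label{prop:F}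
There is a graph $F$ with $\chi(F)=r+1$ such that
\begin{enumerate}
\item[(A)] for every $n$, every graph in $\mathcal G_n$ is $F$-free;
\item[(B)] for all large $n$ there is $G\in\mathcal G_n$ with $\mathcal N(K_k,G)=\mathrm{ex}(n,K_k,F)$ and $|V_i|=\frac nr+o(n)$ for all $i$.
\end{enumerate}
\end{proposition}

\begin{proposition}\label{prop:useful}
Let $F$ and $G$ be as in Proposition~\ref{prop:F}. For large $n$, the graph $G$ has $|U|=s$ and a useful edge.
\end{proposition}

Proposition~\ref{prop:useful} is proved in Section~\ref{sec:optimum}; the graph $F$ is constructed and (A) is proved in Section~\ref{sec:F}; and (B) is proved in Section~\ref{sec:extremal}.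

\begin{proof}[Proof of Theorem~\ref{thm:fail} from Propositions~\ref{prop:F} and~\ref{prop:useful}]
Let $n$ be large, let $G$ be as in the propositions, and let $u_1u_2$ be a useful edge. Useful edges form a matching: if $uu'$ and $uu''$ were both useful, then $u''$ would have a common neighbor in $I$ with $u$, against (G5) for $uu'$. Delete from $G$ all edges of $G[U]$ that are not useful. Conditions (G1)--(G5) survive, and by Lemma~\ref{lem:useless} no clique is lost. So we may assume that $G[U]$ is a matching containing $u_1u_2$. The $2C$ vertices of $U\setminus\{u_1,u_2\}$ induce a matching, so they contain an independent set $J$ with $|J|\ge C$. Fix $w_j\in V_j$ for $m<j\le r$, and for $v\in J$ let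
\[
h_v=\{u_1,u_2,v\}\cup\{w_j:m<j\le r\}.
\]
This set has $3+(k-3)=k$ elements. By (G1) and (G3) all its pairs are edges of $G$ except $vu_1$ and $vu_2$, which are non-edges. Let $\mathcal H$ consist of the vertex sets of all $k$-cliques of $G$ and the sets $h_v$, $v\in J$. The $h_v$ are distinct and are not cliques, so $|\mathcal H|\ge\mathrm{ex}(n,K_k,F)+C$.

Suppose that $\mathcal H$ contains a Berge-$F$. Every edge of the underlying graph is an edge of $G$ or one of the pairs $vu_1,vu_2$ with $v\in J$. The only hyperedge containing $vu_1$ or $vu_2$ is $h_v$, and it covers only one edge. So the underlying graph lies in a graph $G^+$ obtained from $G$ by adding, for each $v\in J$, at most one of $vu_1,vu_2$. We claim that $G^+\in\mathcal G_n$ with the same partition; by (A) this is a contradiction.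

Conditions (G1)--(G3) do not involve edges inside $U$. For (G4), a triangle in $G^+[U]$ contains an added edge, say $vu_1$. The only other possible neighbor of $v$ in $U$ is its partner $v'$ in the matching, and $v'\notin J\cup\{u_1,u_2\}$, whereas all neighbors of $u_1$ in $U$ lie in $J\cup\{u_2\}$. So there is no triangle. For (G5), since $u_1u_2$ is useful in $G$, a vertex $v\in J$ has no common neighbor in $I$ with $u_1$ or $u_2$. Hence the added edges are not useful; the useful edges and all neighborhoods in $I$ are the same as in $G$, and (G5) carries over.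
\end{proof}

\section{The optimum within $\mathcal G_n$}\label{sec:optimum}

A part $V_i$ with $i\le m$ should have as many edges as (G2) allows and at the same time large independent sets for the vertices of $U$. Both can be had, for either parity of $|V_i|$.

\begin{lemma}\label{lem:regular}
For every $n'\ge2d^2$ there is a triangle-free $d$-regular graph on $n'$ vertices with two disjoint independent sets of size $\lfloor n'/2\rfloor$.
\end{lemma}

\begin{proof}
Let $N=\lfloor n'/2\rfloor\ge d^2$, and let $\Gamma$ be the $d$-regular bipartite graph with classes $\{p_t\}$ and $\{p'_t\}$, $t\in\mathbb Z_N$, and edges $p_tp'_{t+l}$ for $0\le l<d$. If $n'$ is even, take $\Gamma$. Let $n'$ be odd, and recall that $d$ is even. The edges $p_{2dt}p'_{2dt}$, $0\le t<d/2$, form an induced matching: for $t\neq t'$ we have $2d\le|2dt'-2dt|\le d^2-2d\le N-2d$, so the residue of $2dt'-2dt$ modulo $N$ lies in $[2d,N-2d]$. Delete these $d/2$ edges and join a new vertex to their $d$ ends. The graph is $d$-regular, the neighbors of the new vertex are pairwise non-adjacent, so there is no triangle, and the two classes of $\Gamma$ remain independent.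
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:useful}]
Let $n_i=|V_i|$. For $i\le m$ and $u\in U$ put
\[
\ell_i=e(G[V_i]),\quad \ell_i^*=\tfrac{dn_i}2,\quad \delta_i=\ell_i^*-\ell_i\ge0,\quad a_i(u)=|N(u)\cap V_i|,\quad a_i^*=\lfloor n_i/2\rfloor,
\]
and $D_i=e_{k-2}(n_j:j\ne i)$. By (G1) and (G2), a clique in $G-U$ meets each part in nothing, a vertex, or (for $i\le m$) an edge, and every such selection is a clique. So $G-U$ has
\[
N_0(\ell)=\sum_{S\subseteq[m]}\ \Big(\prod_{i\in S}\ell_i\Big)\, e_{k-2|S|}(n_j:j\notin S)
\]
copies of $K_k$. By (G1)--(G3), the number of copies that meet $U$ exactly in $u$ is $f(a(u))$, where $f(a)=e_{k-1}(a_1,\dots,a_m,n_{m+1},\dots,n_r)$. Put $f^*=f(a^*)$; then $f^*=(\lambda+o(1))(\frac nr)^{k-1}$.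

\emph{Trading inner edges for larger neighborhoods does not pay.} The graph $G$ might give up edges inside $V_i$ to let the vertices of $U$ see more than half of $V_i$. We show that
\begin{equation}\label{eq:trade}
N_0(\ell)+\sum_{u\in U}f(a(u))\le N_0(\ell^*)+|U|f^* .
\end{equation}
The polynomial $N_0$ has non-negative coefficients, and its terms with $|S|=1$ are $\ell_iD_i$. Since $\ell\le\ell^*$ coordinatewise, $N_0(\ell^*)-N_0(\ell)\ge\sum_{i\le m}\delta_iD_i$. As $N(u)\cap V_i$ is independent, every edge of $G[V_i]$ has an end in $V_i\setminus N(u)$. So $\ell_i\le d(n_i-a_i(u))$, which means $a_i(u)\le\frac{n_i}2+\frac{\delta_i}d$. We claim that $\max(a_i(u)-a_i^*,0)\le\frac{2\delta_i}d$. For even $n_i$ the left side is at most $\frac{\delta_i}d$. For odd $n_i$ a positive left side is an integer, so it lies between $1$ and $\frac12+\frac{\delta_i}d$; then $\frac12\le\frac{\delta_i}d$ and the claim follows. The function $f$ is non-decreasing and affine in each $a_i$, with slope at most $D_i$ as long as $a_j\le n_j$ for all $j$. Raising the coordinates one at a time from $a^*$ to $\max(a(u),a^*)$ gives $f(a(u))-f^*\le\frac2d\sum_{i\le m}\delta_iD_i$.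 Summing over $U$ and using $2|U|\le2s\le d$ proves \eqref{eq:trade}.

In both remaining steps we compare $G$ with a graph in $\mathcal G_n$, which is $F$-free by (A) and so has at most $\mathcal N(K_k,G)$ copies of $K_k$. In these graphs distinct parts are completely joined, $U$ is joined to all parts $V_i$ with $i>m$, which are independent, and for $i\le m$ the part $V_i$ has size $n_i$ and carries the graph of Lemma~\ref{lem:regular} with independent sets $A_i,B_i$ of size $a_i^*$.

\emph{The set $U$ has $s$ elements.} This is the step that needs $\lambda>\tau$. Suppose $|U|=s'<s$. At most $s^2n^{k-2}$ cliques have two vertices in $U$, so \eqref{eq:trade} gives $\mathcal N(K_k,G)\le N_0(\ell^*)+s'f^*+s^2n^{k-2}$. Let $G''$ have parts of sizes $n_1,\dots,n_{r-1},n_r-1$ and $s'+1$ pairwise non-adjacent exceptional vertices whose neighborhood in $I$ is $A_1\cup\dots\cup A_m$. Then $G''\in\mathcal G_n$. Since $r\notin[m]$, replacing $n_r$ by $n_r-1$ decreases $N_0(\ell^*)$ by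
\[
\sum_{S\subseteq[m]}\Big(\prod_{i\in S}\ell_i^*\Big)e_{k-1-2|S|}(n_j:j\notin S\cup\{r\})=(\tau+o(1))\left(\tfrac nr\right)^{k-1},
\]
because the term $S=\emptyset$ is $e_{k-1}(n_1,\dots,n_{r-1})$ and a term with $S\neq\emptyset$ is $O(n^{k-1-|S|})$. It decreases $f^*$ by $O(n^{k-2})$. Hence $\mathcal N(K_k,G'')-\mathcal N(K_k,G)\ge(\lambda-\tau-o(1))(\frac nr)^{k-1}>0$, a contradiction.

\emph{There is a useful edge.} Suppose not. By Lemma~\ref{lem:useless} no copy of $K_k$ has two vertices in $U$, so \eqref{eq:trade} gives $\mathcal N(K_k,G)\le N_0(\ell^*)+sf^*$. Let $G'$ have parts of sizes $n_1,\dots,n_r$ and $U=\{u_1,\dots,u_s\}$ with the single edge $u_1u_2$, where the neighborhood in $I$ is $\bigcup_iA_i$ for $u_1,u_2$ and $\bigcup_iB_i$ for $u_3,\dots,u_s$. Condition (G5) holds because $A_i\cap B_i=\emptyset$, so $G'\in\mathcal G_n$. Counting cliques with $0$, $1$ and $2$ vertices in $U$,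
\[
\mathcal N(K_k,G')=N_0(\ell^*)+sf^*+e_{k-2}(a_1^*,\dots,a_m^*,n_{m+1},\dots,n_r)>\mathcal N(K_k,G),
\]
a contradiction.
\end{proof}

\section{The forbidden graph}\label{sec:F}

\subsection{Forbidding eight configurations with one graph}

A graph close to $T_r(n)$ can violate Definition~\ref{def:family} in several unrelated ways, and $F$ must embed as soon as any one violation is present, while it must not embed when none is. We achieve this with a \emph{core} that has exactly eight essentially different $r$-colorings. To the core we attach eight \emph{features}. Under the $i$-th coloring every feature other than the $i$-th is properly colored and fits into a complete $r$-partite graph, whereas feature $i$ requires the $i$-th violation. So violation $i$ lets us embed $F$ along the $i$-th coloring. Conversely, an embedding into a member of $\mathcal G_n$ must follow one of the eight colorings, and it then exhibits the corresponding violation.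

The core comes from the direct product of $p$ copies of $K_r$: the graph on $[r]^p$ in which $\alpha,\beta$ are adjacent if $\alpha_l\ne\beta_l$ for all $l$. Each coordinate is a proper $r$-coloring. An extra edge such as $(1,1,\dots,1)(1,2,\dots,2)$ is monochromatic in the first coloring and properly colored in all others. By the theorem of Greenwell and Lov\'asz \cite{GL}, for $r\ge3$ there are no other colorings: every proper coloring $c:[r]^p\to[r]$ has the form $c(\alpha)=\sigma(\alpha_i)$ for some coordinate $i$ and some permutation $\sigma$ of $[r]$.

\subsection{Definition of $F$}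

The core consists of disjoint independent classes $Q_\alpha$, $\alpha\in[r]^8$, each of size $L$; the classes $Q_\alpha,Q_\beta$ are completely joined if $\alpha_l\ne\beta_l$ for all $l\in[8]$, and there are no other \emph{core edges}. Let $Q_i(p,c)$ be the class $Q_\alpha$ with $\alpha_i=p$ and $\alpha_l=c$ for all $l\ne i$.

We add \emph{extra vertices}, each with a listed color in $\{2,3,4\}$, and further edges. The core vertices at which these further edges end are called \emph{named}. Core vertices named in different items of the list below, or in different roles in one item, are distinct. To \emph{anchor an extra vertex of feature $i$ at $j\in[r]$} means to join it to $d+1$ named vertices of $Q_i(j,1)$, its \emph{private neighbors}, which have no other role.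
\begin{itemize}
\item \emph{Feature 1.} Extra vertices $u_0,\dots,u_s$ of color $2$, each anchored at every $j\in[r]$.
\item \emph{Feature 2.} One edge between $Q_2(m+1,1)$ and $Q_2(m+1,2)$.
\item \emph{Feature 3.} A vertex of $Q_3(1,1)$ joined to $d+1$ vertices of $Q_3(1,2)$.
\item \emph{Feature 4.} An edge $xy$ with $x\in Q_4(1,1)$, $y\in Q_4(1,2)$, and an extra vertex $u$ of color $3$ joined to $x$ and $y$ and anchored at every $j\in\{2,\dots,r\}$.
\item \emph{Feature 5.} Pairwise adjacent extra vertices $v_1,v_2,v_3$ of colors $2,3,4$, each anchored at every $j\in[r]$.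
\item \emph{Feature $i$ for $i=6,7,8$.} Extra vertices $v_1,v_2,v_3$ of colors $2,3,4$, each anchored at every $j\in[r]$; core vertices $y,z$; and the edges $v_1v_2$, $yv_1$, $yv_2$, $zv_1$, $zv_3$. Here $y\neq z$ both lie in $Q_6(1,1)$ if $i=6$; $y\in Q_7(1,1)$ and $z\in Q_7(2,1)$ if $i=7$; and $y=z\in Q_8(1,1)$ if $i=8$.
\item \emph{Markers $Z_i$ for $2\le i\le8$.} For each pair $\{\alpha,\beta\}$ with $\alpha_i=\beta_i\in[m]$ and $\alpha_l\ne\beta_l$ for all $l\neq i$: $s+1$ disjoint edges between $Q_\alpha$ and $Q_\beta$.
\end{itemize}
In particular all edges of $Z_2,\dots,Z_8$ are pairwise disjoint. The number of named vertices does not depend on $L$; we fix $L\ge s+rd+1$ at least as large as this number.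

An extra vertex anchored at every $j$ has $d+1$ neighbors of each color and so behaves like a vertex of $U$. Thus feature 1 corresponds to $|U|>s$, features 2 and 3 and part of feature 4 to (G2), feature 4 also to (G3), feature 5 to (G4), and features 6, 7, 8 to the three possible relative positions of the two common neighbors in (G5). The markers single out the colors $1,\dots,m$ as those parts which contain edges. There is no $Z_1$: feature 1 is used before we know that an extremal graph has such parts, and the first coloring is the one that gives $\chi(F)\le r+1$.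

For $i\in[8]$ let $X_i$ be the set of extra vertices of feature $i$. Every vertex outside $X_i$ has an \emph{$i$-color}: it is $\alpha_i$ for a vertex of $Q_\alpha$, and the listed color for an extra vertex.

\begin{lemma}\label{lem:invisible}
Every edge of $F$ that belongs neither to feature $i$ nor to $Z_i$ joins two vertices outside $X_i$ with different $i$-colors.
\end{lemma}

\begin{proof}
All edges at $X_i$ belong to feature $i$. The ends of a core edge differ in all coordinates, and the ends of an edge of $Z_l$, $l\ne i$, differ in the $i$-th coordinate. Consider feature $l\ne i$. A vertex of $Q_l(p,c)$ has $i$-color $c$. For $l\in\{1,5,6,7,8\}$ the core neighbors of an extra vertex have $i$-color $1$, and its own color is in $\{2,3,4\}$. For $l=4$ the extra vertex has color $3$ and its neighbors have $i$-color $1$ or $2$. Adjacent extra vertices have different listed colors. The edges of features 2 and 3 and the edge $xy$ of feature 4 join the $i$-colors $1$ and $2$.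
\end{proof}

\subsection{Graphs in $\mathcal G_n$ are $F$-free}

\begin{proof}[Proof of Proposition~\ref{prop:F}(A) and of $\chi(F)=r+1$]
Let $\varphi$ be an embedding of $F$ into $G\in\mathcal G_n$. We use repeatedly that by (G2) no vertex of $V_j$ has $d+1$ neighbors in $V_j$; call such a vertex \emph{overloaded}.

For each $\alpha$, at least $L-s\ge rd+1$ vertices of $\varphi(Q_\alpha)$ lie outside $U$, so there is an index $c(\alpha)$ with $|\varphi(Q_\alpha)\cap V_{c(\alpha)}|\ge d+1$. If $Q_\alpha$ and $Q_\beta$ are joined and $c(\alpha)=c(\beta)$, a vertex of $\varphi(Q_\alpha)\cap V_{c(\alpha)}$ is overloaded. So $c$ is a proper $r$-coloring of the product, and $c(\alpha)=\sigma(\alpha_i)$ for some $i\in[8]$ and some permutation $\sigma$. This extends from classes to vertices: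
\begin{equation}\label{eq:dagger}
\text{if $w\in Q_\alpha$ and $\varphi(w)\notin U$, then $\varphi(w)\in V_{\sigma(\alpha_i)}$.}
\end{equation}
Indeed, let $\varphi(w)\in V_j$ with $j\ne\sigma(\alpha_i)$. Choose $\beta$ with $\beta_i=\sigma^{-1}(j)\neq\alpha_i$ and $\beta_l\ne\alpha_l$ for $l\neq i$. Then $w$ is joined to $Q_\beta$ and $c(\beta)=j$, so $\varphi(w)$ is overloaded.

\emph{Case $i=1$.} The $s+1$ sets consisting of $u_a$ and its private neighbors are disjoint, so the image of one of them avoids $U$. If $\varphi(u_a)\in V_j$, then by \eqref{eq:dagger} its private neighbors in $Q_1(\sigma^{-1}(j),1)$ are mapped into $V_j$, and $\varphi(u_a)$ is overloaded.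

\emph{Case $i\ge2$.} For each pair $\{\alpha,\beta\}$ in the definition of $Z_i$, with $\alpha_i=\beta_i=p$, the image of one of the $s+1$ disjoint marker edges avoids $U$, and by \eqref{eq:dagger} it is an edge inside $V_{\sigma(p)}$. By (G2), $\sigma(p)\le m$ for all $p\in[m]$, so $\sigma([m])=[m]$. Next, no core vertex is mapped into $U$. Suppose that $w\in Q_\gamma$ and $\varphi(w)\in U$. Choose $p\in[m]\setminus\{\gamma_i\}$ and $\alpha,\beta$ with $\alpha_i=\beta_i=p$ and $\alpha_l,\beta_l,\gamma_l$ distinct for each $l\ne i$. Then $w$ is joined to $Q_\alpha\cup Q_\beta$, so $N(\varphi(w))\cap V_{\sigma(p)}$ contains an edge, against (G3). Hence every core vertex of $i$-color $t$ is mapped into $V_{\sigma(t)}$. Now feature $i$ gives a contradiction.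
\begin{itemize}
\item $i=2$: there is an edge inside $V_{\sigma(m+1)}$, and $\sigma(m+1)>m$, against (G2).
\item $i=3$: the center of the star is mapped to an overloaded vertex of $V_{\sigma(1)}$.
\item $i=4$: $\varphi(x)\varphi(y)$ is an edge inside $V_{\sigma(1)}$, and $\sigma(1)\le m$. If $\varphi(u)\in U$, then (G3) fails. If $\varphi(u)\in V_{\sigma(1)}$, there is a triangle in $V_{\sigma(1)}$. If $\varphi(u)\in V_j$ with $j\ne\sigma(1)$, then $u$ is anchored at $\sigma^{-1}(j)\ne1$ and $\varphi(u)$ is overloaded.
\item $i\ge5$: each $\varphi(v_a)$ has $d+1$ neighbors in every $V_j$, so it lies in $U$. For $i=5$ this contradicts (G4). For $i=6,7,8$ we have $\varphi(y),\varphi(z)\in V_{\sigma(1)}\cup V_{\sigma(2)}\subseteq I$. So $\varphi(v_1)\varphi(v_2)$ is useful because of $\varphi(y)$, and $\varphi(z)$ is a common neighbor of $\varphi(v_1)$ and $\varphi(v_3)$ in $I$, against (G5).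
\end{itemize}
This proves (A). Complete $r$-partite graphs belong to $\mathcal G_n$, with $U=\emptyset$, so $F$ is not $r$-colorable. Give the pairwise non-adjacent vertices $u_0,\dots,u_s$ of feature 1 a new color and all other vertices their $1$-color. The edges of feature 1 join a $u_a$ to the core, there is no $Z_1$, and all other edges are properly colored by Lemma~\ref{lem:invisible}. So $\chi(F)=r+1$.
\end{proof}

\section{An extremal graph in $\mathcal G_n$}\label{sec:extremal}

It remains to prove Proposition~\ref{prop:F}(B). Let $n$ be large, let $G$ be $F$-free with $\mathcal N(K_k,G)=\mathrm{ex}(n,K_k,F)$, and let $W_1,\dots,W_r$ be an optimal partition. The results of Section~\ref{sec:tools} apply. We show that $G$ is a spanning subgraph of a member of $\mathcal G_n$. Put $\theta=\frac1{8r^2}$ and fix $\varepsilon>0$ with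
\begin{equation}\label{eq:eps}
s(d+2)\varepsilon\le\theta\qquad\text{and}\qquad 2b(s+1)(d+2)\varepsilon\le\tfrac1{64r}.
\end{equation}

\subsection{Extending a partial embedding}

Each violation of Definition~\ref{def:family} provides images for a bounded part $D$ of feature $i$. The rest of $F$ is placed according to the $i$-colors.

\begin{lemma}\label{lem:extend}
Let $i\in[8]$, let $\rho$ be a permutation of $[r]$, let $X_i\subseteq D\subseteq V(F)$, and let $\psi:D\to V(G)$ be an injective map that sends edges of $F[D]$ to edges of $G$. For $w\in V(F)\setminus D$ of $i$-color $t$, a \emph{candidate} for $w$ is a vertex of $W_{\rho(t)}\setminus\psi(D)$ adjacent to $\psi(w')$ for every neighbor $w'\in D$ of $w$. Call an edge of $F-D$ \emph{monochromatic} if its ends have the same $i$-color. Suppose that, for a fixed $c>0$,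
\begin{enumerate}
\item[(a)] every $w\in V(F)\setminus D$ has at least $cn$ candidates;
\item[(b)] the monochromatic edges are pairwise disjoint, and for each of them, $ww'$, there are at least $cn$ pairwise disjoint edges of $G$ whose ends are candidates for both $w$ and $w'$.
\end{enumerate}
Then $G$ contains $F$ if $n$ is large.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:select} with one family of edges of $G$ for each monochromatic edge and one family of candidates for each vertex of $F-D$ on no monochromatic edge. The chosen sets extend $\psi$ to an injective map on $V(F)$. Edges inside $D$ are preserved by assumption, edges between $D$ and $F-D$ by the definition of candidates, and monochromatic edges by construction. The other edges of $F-D$ are sent to cross pairs, which are edges of $G$ by Lemma~\ref{lem:select}.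
\end{proof}

In every application $D=X_i\cup P$, where $P$ is a set of core vertices named in feature $i$. With one exception, $P$ contains all of them that are not private neighbors; the exception is $i=2$, $P=\emptyset$ in Step~3. Moreover, either all vertices of $P$ have the same $i$-color or all lie in classes $Q_i(p,1)$; in both cases their indices agree in some coordinate, so no core edge has both ends in $P$. Lemma~\ref{lem:invisible} and the distinctness of named vertices then give the following.
\begin{enumerate}
\item[(E1)] All edges of $F[D]$ belong to feature $i$. (Any other edge inside $D$ would have both ends in $P$; it is not a core edge, and the ends of the remaining edges between core vertices are named in other items.)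
\item[(E2)] The monochromatic edges are the edges of $Z_i$, and in the exceptional case also the edge of feature 2. They are pairwise disjoint. (Every other edge of feature $i$ has an end in $D$.)
\item[(E3)] If $w\notin D$ has a neighbor $w'\in D$, then either $w'\in P$ and $w,w'$ have different $i$-colors, or $w'\in X_i$ and $w$ is a private neighbor of $w'$.
\end{enumerate}
The map $\psi$ will always send a vertex of $P$ of $i$-color $t$ into $W_{\rho(t)}$. By (E3), such a vertex restricts candidates only in parts other than its own.

\subsection{Proof of Proposition~\ref{prop:F}(B)}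

Let
\[
U=\{v:d_j(v)\ge\varepsilon n\text{ for all }j\},\qquad V_i=W_i\setminus U,\qquad G_i=G[V_i].
\]
For $v\in V_i$ we have $d_i(v)=\min_jd_j(v)<\varepsilon n$ by Lemma~\ref{lem:partition}, so by Lemma~\ref{lem:degree}(b)
\begin{equation}\label{eq:miss}
\text{every $v\in V_i$ has at most $2b\varepsilon n$ non-neighbors in each $W_j$, $j\ne i$.}
\end{equation}
In each of the following steps, an application of Lemma~\ref{lem:extend} produces a copy of $F$ in $G$, which is a contradiction.

\medskip\noindent\textbf{Step 1: $|U|\le s$.} Otherwise apply Lemma~\ref{lem:extend} with $i=1$, $\rho=\mathrm{id}$, $P=\emptyset$, mapping $u_0,\dots,u_s$ to distinct vertices of $U$. A private neighbor of $u_a$ of $1$-color $j$ has at least $d_j(\psi(u_a))-(s+1)\ge\varepsilon n-O(1)$ candidates; every other vertex has $\frac nr-o(n)$. There are no monochromatic edges. In particular $|V_i|=\frac nr+o(n)$.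

\medskip\noindent\textbf{Step 2: the $G_i$ have bounded degree outside a bounded set.} Suppose that $G_1\cup\dots\cup G_r$ contains $s+1$ disjoint stars $K_{1,d+1}$, with centers $c_a\in V_{i_a}$, $0\le a\le s$. Apply Lemma~\ref{lem:extend} with $i=1$, $\rho=\mathrm{id}$, $\psi(u_a)=c_a$, and let $P$ consist of the private neighbors of $u_a$ in $Q_1(i_a,1)$ for all $a$, mapped to the leaves of the $a$-th star. By (E3) a candidate in $W_j$ must be adjacent to some leaves outside $W_j$, and possibly to a center $c_a$ with $i_a\neq j$. By \eqref{eq:miss} and \eqref{eq:eps} there are at least $|W_j|-2b(s+1)(d+2)\varepsilon n-O(1)\ge\frac n{2r}$ candidates. So there are no $s+1$ such stars.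

Let $X$ be the vertex set of a maximal family of disjoint such stars. Then $|X|\le s(d+2)$, so $|X|\varepsilon\le\theta$, and $G_i-X$ has maximum degree at most $d$. A vertex of $X\cap V_i$ has fewer than $\varepsilon n$ neighbors in $V_i$. Therefore
\begin{equation}\label{eq:inner}
e(G_i)\le e(G_i-X)+\theta n\le\tfrac d2\cdot\tfrac nr+\theta n+o(n).
\end{equation}
An edge of $G_i-X$ meets fewer than $2d$ edges of $G_i-X$, so a greedy choice gives a matching with at least $e(G_i-X)/(2d)$ edges.

\medskip\noindent\textbf{Step 3: exactly $m$ parts have many inner edges.} The features $2,\dots,8$ can be used only if the markers embed, which needs linear matchings in $m$ parts. These come from extremality: too few inner edges would lose against a member of $\mathcal G_n$.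

Call $i$ \emph{rich} if $e(G_i-X)\ge\theta n$; then $G_i-X$ has a matching of size $\theta n/(2d)$. There are at most $m$ rich indices. Otherwise apply Lemma~\ref{lem:extend} with $i=2$, $D=\emptyset$ and $\rho(1),\dots,\rho(m+1)$ rich: by (E2) the monochromatic edges have $2$-colors in $[m+1]$, and the matchings provide (b). If $i$ is not rich, then $e(G_i)\le2\theta n$ by \eqref{eq:inner}.

We bound $\mathcal N(K_k,G)$ from above by sorting the cliques. By Lemma~\ref{lem:degree}(a), at most $|U|\big(\binom r{k-1}+o(1)\big)(\frac nr)^{k-1}$ of them meet $U$. Among the cliques in $G-U$, those without an inner edge number, by Maclaurin's inequality and $\frac kr\binom rk=\tau$, at most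
\[
e_k(|V_1|,\dots,|V_r|)\le\tbinom rk\big(\tfrac{n-|U|}r\big)^k=\tbinom rk\left(\tfrac nr\right)^k-|U|\,\tau\left(\tfrac nr\right)^{k-1}+O(n^{k-2}).
\]
Those with exactly one inner edge number at most $\sum_ie(G_i)\,e_{k-2}(|V_j|:j\neq i)=\sum_ie(G_i)(b+o(1))(\frac nr)^{k-2}$. A clique with two inner edges contains two disjoint inner edges or a triangle inside a part. By \eqref{eq:inner} there are $O(n)$ inner edges in $G-U$, hence $O(n^2)\cdot n^{k-4}$ cliques of the first kind. There are at most $nd^2$ triangles in the graphs $G_i-X$ and at most $|X|\cdot O(n)$ triangles in the $G_i$ that meet $X$, hence $O(n)\cdot n^{k-3}$ cliques of the second kind. Since $\binom r{k-1}-\tau=b$,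
\[
\mathcal N(K_k,G)\le\tbinom rk\left(\tfrac nr\right)^k+b\left(\tfrac nr\right)^{k-1}\Big[|U|+\sum_i\tfrac rn\,e(G_i)+o(1)\Big].
\]
For a lower bound, place the graphs of Lemma~\ref{lem:regular} in $m$ parts of $T_r(n)$. The result lies in $\mathcal G_n$ with $U=\emptyset$, so it is $F$-free by (A). Counting its cliques with no or one inner edge and using \eqref{eq:turan}, we get
\[
\mathcal N(K_k,G)\ge\tbinom rk\left(\tfrac nr\right)^k+b\left(\tfrac nr\right)^{k-1}\cdot\tfrac{md}2-O(n^{k-2}).
\]
Together with Step 1,
\begin{equation}\label{eq:sum}
\sum_i\tfrac rn\,e(G_i)\ge\tfrac{md}2-s-o(1).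
\end{equation}

Call $i$ \emph{heavy} if $e(G_i)>\frac d4\cdot\frac nr$. For heavy $i$, \eqref{eq:inner} and $\theta\le\frac d{8r}$ give $e(G_i-X)\ge\frac{dn}{4r}-\theta n\ge\frac{dn}{8r}\ge\theta n$, so $i$ is rich. Suppose that only $h\le m-1$ indices are heavy. In the sum \eqref{eq:sum} a heavy index contributes at most $\frac d2+r\theta+o(1)$, each of the at most $m-h$ other rich indices at most $\frac d4$, and a non-rich index at most $2r\theta$. So the sum is at most
\[
h\tfrac d2+(m-h)\tfrac d4+2r^2\theta+o(1)\le\tfrac{md}2-\tfrac d4+\tfrac14+o(1).
\]
With \eqref{eq:sum} this gives $\frac d4\le s+\frac14+o(1)$, contradicting $\frac d4=s+1$. Hence exactly $m$ indices are heavy; renumber the parts so that they are $1,\dots,m$. For $p\le m$ the graph $G_p-X$ has a matching $M_p$ with $|M_p|\ge\frac{dn}{8r}\cdot\frac1{2d}=\frac n{16r}$.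

From now on we apply Lemma~\ref{lem:extend} with $i\ge2$ and $\rho([m])=[m]$, and for a marker edge of $i$-color $p$ we use the edges of $M_{\rho(p)}$ whose ends are candidates. By (E3) the ends of a marker edge have neighbors in $D$ only in $P$, and only of a different $i$-color.

\medskip\noindent\textbf{Step 4: inner degrees.} Suppose there is an edge inside $V_j$ with $j>m$. Take $i=2$, $\rho(m+1)=j$, and map the two ends of the edge of feature 2 to this edge. Or suppose there is a star $K_{1,d+1}$ in $G_j$ with $j\le m$. Take $i=3$, $\rho(1)=j$, and map the $d+2$ vertices of feature 3 to this star. In both cases $X_i=\emptyset$ and $\psi(D)$ consists of at most $d+2$ vertices of $V_j$. By \eqref{eq:miss} and \eqref{eq:eps} the adjacency requirements exclude at most $2b(d+2)\varepsilon n\le\frac n{64r}$ vertices from each part. So every vertex has at least $\frac n{2r}$ candidates, and at least $\frac n{16r}-\frac n{64r}-O(1)\ge\frac n{32r}$ edges of each matching can be used. Hence $V_j$ is independent for $j>m$, and $G_j$ has maximum degree at most $d$ for $j\le m$.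

The remaining features have extra vertices whose images may have only $\varepsilon n$ neighbors in a part, and a loss of $2b\varepsilon n$ as in \eqref{eq:miss} could destroy all of them. But now $d_j(v)\le d+s$ for $v\in V_j$, and Lemma~\ref{lem:degree}(b) with $\eta=(d+s)/n$ improves \eqref{eq:miss}:
\begin{equation}\label{eq:miss2}
\text{every $v\in V_j$ has $o(n)$ non-neighbors in each $W_{j'}$, $j'\ne j$.}
\end{equation}
In Steps 5--7 the set $P$ is mapped outside $U$. By (E3) and \eqref{eq:miss2}, a vertex that is not a private neighbor has $\frac nr-o(n)$ candidates, and all but $o(n)$ edges of each $M_p$ can be used. A private neighbor of $x\in X_i$ of $i$-color $t$ has $d_{\rho(t)}(\psi(x))-o(n)$ candidates. It therefore suffices to check that $\psi$ preserves the edges of feature $i$ inside $D$ and that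
\begin{equation}\label{eq:anchor}
d_{\rho(t)}(\psi(x))\ge\varepsilon n\quad\text{whenever $x\in X_i$ is anchored at $t$.}
\end{equation}
This inequality holds by the definition of $U$ if $\psi(x)\in U$.

\medskip\noindent\textbf{Step 5: no inner triangles, independent neighborhoods.} Let $j\le m$, and suppose that an edge $x'y'$ of $G_j$ has a common neighbor $u'\in U\cup V_j$. Take $i=4$, $\rho(1)=j$, $P=\{x,y\}$, and map $x,y,u$ to $x',y',u'$. The vertex $u$ is anchored only at $t\ge2$, for which $\rho(t)\ne j$; so if $u'\in V_j$, then \eqref{eq:anchor} follows from \eqref{eq:miss2}. Hence $G_j$ is triangle-free and $N(u')\cap V_j$ is independent for all $u'\in U$.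

\medskip\noindent\textbf{Step 6: (G4).} If $G[U]$ has a triangle, take $i=5$, $\rho=\mathrm{id}$, $P=\emptyset$, and map $v_1,v_2,v_3$ to the triangle.

\medskip\noindent\textbf{Step 7: (G5).} Suppose that $u_1'u_2'$ is an edge of $G[U]$ with a common neighbor $y'\in V_j$, $j\le m$, and that a third vertex $u_3'\in U$ has a common neighbor $z'\in V_{j'}$, $j'\le m$, with one of $u_1',u_2'$; by symmetry with $u_1'$. Take $i=8$ if $y'=z'$, $i=6$ if $y'\ne z'$ and $j=j'$, and $i=7$ if $j\neq j'$. Let $\rho(1)=j$, and $\rho(2)=j'$ if $i=7$. Let $P=\{y,z\}$ and map $v_1,v_2,v_3,y,z$ to $u_1',u_2',u_3',y',z'$. The edges $v_1v_2,yv_1,yv_2,zv_1,zv_3$ are preserved. So (G5) holds.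

\medskip\noindent\textbf{Conclusion.} Add to $G$ all missing edges between distinct parts $V_i,V_j$ and between $U$ and the parts $V_i$ with $i>m$. This changes neither $G[U]$, nor the graphs $G_i$, nor the neighborhoods in $I$ of the vertices of $U$. By Steps 1 and 4--7 the resulting graph $\hat G$ lies in $\mathcal G_n$, its parts have size $\frac nr+o(n)$, and $\mathcal N(K_k,\hat G)\ge\mathcal N(K_k,G)=\mathrm{ex}(n,K_k,F)$. By (A) the graph $\hat G$ is $F$-free, so equality holds. This proves Proposition~\ref{prop:F}(B) and completes the proof of Theorem~\ref{thm:fail}. \qed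

\begin{thebibliography}{9}

\bibitem{FR}
Fisher and Ryan, Discrete Math. 103 (1992).

\bibitem{Gerbner}
D\'aniel Gerbner, \emph{On non-degenerate Berge-Tur\'an problems}, arXiv:2301.01137 (2023).

\bibitem{GL}
Greenwell and Lov\'asz, \emph{Applications of product colouring}, Acta Math. Acad. Sci. Hungar. 25 (1974).

\end{thebibliography}
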